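\title{Reconfiguring nowhere-zero flows on Eulerian graphs}

\begin{abstract}
Two nowhere-zero flows on a graph are adjacent if they agree outside a cycle. We prove that on every Eulerian graph any two nowhere-zero $A$-flows are joined by a chain of successively adjacent nowhere-zero $A$-flows when $A$ is a finite abelian group with $|A|\ge 4$, and that the same holds for nowhere-zero $k$-flows when $k\ge 4$. Flows that are constant along the trails of a decomposition into closed trails are shown to be equivalent to each other, and every flow is steered to one of them by repeatedly creating two opposite values at a vertex and splitting that vertex. For $k$-flows we work modulo $k$ and lift changes by $\pm1$ and $\pm2$ to the integers. The statements fail exactly for $|A|=3$ and $k=3$, and the hypothesis that the graph is Eulerian cannot be omitted.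
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite, may have parallel edges, and have no loops. A \emph{cycle} is a connected subgraph in which every vertex has degree $2$; two parallel edges form a cycle. A graph is \emph{Eulerian} if every vertex has even degree; it need not be connected. The letter $A$ denotes a finite abelian group.

An \emph{$A$-flow} on a graph $G$ is a pair $(D,f)$ of an orientation $D$ of $G$ and a function $f\colon E(G)\to A$ such that
\[
\sum_{e\in E_D^+(v)}f(e)-\sum_{e\in E_D^-(v)}f(e)=0\qquad\text{for every vertex }v,
\]
where $E_D^+(v)$ and $E_D^-(v)$ are the sets of edges directed out of and into $v$. Reversing an edge and negating its value gives the same flow, so any two flows can be written with respect to a common orientation. The flow is \emph{nowhere-zero} if $f(e)\ne0$ for all $e$. For an integer $k\ge2$, a \emph{$k$-flow} is a pair $(D,f)$ with $f\colon E(G)\to\mathbb Z$ satisfying the same conservation law in $\mathbb Z$ and $0<|f(e)|<k$ for all $e$; thus $k$-flows are nowhere-zero by definition.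

Two nowhere-zero $A$-flows $f',f''$ are \emph{$A$-flow-adjacent} if there is a cycle $C$ with $f'(e)=f''(e)$ for all $e\notin E(C)$. They are \emph{$A$-flow-equivalent} if there are nowhere-zero $A$-flows $f'=f_0,f_1,\dots,f_s=f''$ with $f_{i-1}$ and $f_i$ adjacent for each $i$, and $G$ is \emph{$A$-flow-connected} if all its nowhere-zero $A$-flows are pairwise equivalent. With $k$-flows in place of nowhere-zero $A$-flows one obtains the notions \emph{$k$-flow-adjacent}, \emph{$k$-flow-equivalent} and \emph{$k$-flow-connected}.

If the value $0$ were allowed, any two flows would be joined by changes along cycles: fix a spanning forest, correct the value of each remaining edge along its fundamental cycle, and note that a flow supported on a forest vanishes. Flow-connectedness therefore measures how much the single forbidden value (for $k$-flows, also the bound $k$) obstructs movement. An Eulerian graph has an evident supply of flexible flows: decompose its edge set into cycles and send an arbitrary nonzero constant around each. One would guess that every flow can be steered into this family once the group leaves enough room. For $|A|=2$ there is only one nowhere-zero flow. For $|A|=3$ there is too little room: a change along a cycle that carries the values $1$ and $-1$ in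 the direction of travel creates a zero. So $4$ is the first candidate for a threshold. It is not evident that any threshold works for all Eulerian graphs at once, since long cycles can be blocked in large groups too: double every edge of a cycle of length $|A|-1\ge3$ and send the $|A|-1$ nonzero constants around the resulting pairs of parallel edges; then a cycle through one edge of each pair carries every nonzero value, and every change along it creates a zero.

The problem, posed by Cranston, Li, Su, Wang and Xu \cite{CLSWX}, is to decide whether every Eulerian graph is $k$-flow-connected for all $k\ge4$ and $A$-flow-connected for all abelian groups $A$ with $|A|\ge4$. The answer is yes.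

\begin{theorem}\label{thm:main}
Let $G$ be an Eulerian graph, possibly disconnected.
\begin{itemize}
\item[(i)] $G$ is $A$-flow-connected for every finite abelian group $A$ with $|A|\ge4$.
\item[(ii)] $G$ is $k$-flow-connected for every integer $k\ge4$.
\end{itemize}
\end{theorem}

The hypotheses are sharp in the following sense.

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(1)] For a finite abelian group $A$, every Eulerian graph is $A$-flow-connected if and only if $|A|\ne3$.
\item[(2)] For an integer $k\ge2$, every Eulerian graph is $k$-flow-connected if and only if $k\ne3$.
\item[(3)] The graph $K_{3,3}$ is not $\mathbb Z_2^2$-flow-connected.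
\end{itemize}
\end{proposition}

\begin{remark}
Admitting loops would change nothing. A loop is a cycle by itself, lies on no other cycle, and contributes nothing to conservation or to the parity of a degree, so its value can be reset in one step and all other steps take place in the graph without its loops.
\end{remark}

After fixing notation in Section~\ref{sec:push}, we run the whole argument by hand on two vertices joined by parallel edges (Section~\ref{sec:model}). Sections~\ref{sec:trail}--\ref{sec:key} prove part (i), in a form refined enough for Section~\ref{sec:integer} to deduce part (ii). Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.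

\section{Half-edges and pushes}\label{sec:push}

We treat both kinds of flow together. Values lie in a nontrivial group $A$, or in $\mathbb Z$ with a fixed $k\ge2$. A value is \emph{admissible} if it is a nonzero element of $A$, respectively an integer $x$ with $0<|x|<k$. Admissible values exist, and the negative of an admissible value is admissible. A flow is \emph{admissible} if all its values are, and \emph{equivalent} means $A$-flow-equivalent, respectively $k$-flow-equivalent.

To avoid a reference orientation, regard each edge as consisting of two \emph{half-edges}, one at each end. If $h$ is the half-edge of $e$ at $v$, let $f(h)$ be the value of $e$ when $e$ is directed away from $v$. The two half-edges of an edge have opposite values, and conservation at $v$ reads $\sum_{h\text{ at }v}f(h)=0$.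

A \emph{closed trail} is a closed walk that repeats no edge; cycles are the closed trails that repeat no vertex. Let $W$ be a closed trail with a direction of travel. The \emph{forward value} of an edge of $W$ is its value when it is directed along $W$. If $W$ enters $v$ along an edge of forward value $\alpha$ and leaves along an edge of forward value $\beta$, the two half-edges used at $v$ have values $-\alpha$ and $\beta$. \emph{Pushing $y$ along $W$} means adding $y$ to all forward values on $W$. This turns $-\alpha,\beta$ into $-\alpha-y,\beta+y$, so the result is again a flow. Pushing $y$ along $W$ is the same as pushing $-y$ along the reverse of $W$. A push applied to an admissible flow is \emph{legal} if the result is admissible.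

A legal push along a cycle produces an adjacent flow. Conversely, the difference of two adjacent flows is a flow supported on a cycle $C$, and conservation at the vertices of $C$ makes its forward values constant. So adjacency means exactly a legal push along a cycle.

We use one standard fact: a digraph in which every vertex has equal in-degree and out-degree is an edge-disjoint union of directed cycles. (Follow directed edges until a vertex repeats, remove the directed cycle so found, and continue.) It lets us push along closed trails.

\begin{lemma}\label{lem:trailpush}
A legal push of $y$ along a closed trail $W$ is a composition of legal pushes of the same amount $y$ along cycles.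
\end{lemma}

\begin{proof}
Directed along $W$, the edges of $W$ form a digraph with equal in- and out-degrees, hence decompose into directed cycles. Push $y$ along these one after another. At every stage each edge has its initial or its final value, so every stage is admissible.
\end{proof}

\section{A model case: two vertices joined by parallel edges}\label{sec:model}

Let $B_m$ consist of vertices $s,t$ and edges $e_1,\dots,e_m$ directed from $s$ to $t$, with $m=2r$ even. A nowhere-zero $A$-flow is a tuple $(x_1,\dots,x_m)$ of nonzero elements with sum $0$. A cycle consists of two edges $e_i,e_j$, and pushing $y$ forward along $e_i$ and back along $e_j$ replaces $x_i,x_j$ by $x_i+y,\,x_j-y$. We show that $B_m$ is $A$-flow-connected for $|A|\ge4$.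

\emph{Paired flows are equivalent.} Call a flow \emph{paired} if its entries can be grouped into $r$ pairs of the form $c,-c$. One push replaces such a pair by $c',-c'$ for any $c'\neq0$. Hence, for a fixed $c\ne0$, every paired flow is equivalent to an arrangement of $r$ entries $c$ and $r$ entries $-c$. One further push exchanges any $c$ with any $-c$, so all these arrangements are equivalent.

\emph{One opposite pair suffices.} If $x_i+x_l=0$ for some $i\ne l$, the other entries form a nowhere-zero flow on $B_{m-2}$. Leaving $x_i,x_l$ untouched and using induction (for $m=2$ every flow is paired), we reach a paired flow.

\emph{Creating an opposite pair.} Let $m\ge4$ and suppose that no two entries are opposite. For distinct $i,j,l$, pushing $-x_l-x_i$ along $e_i,e_j$ turns $x_i$ into $-x_l$ and $x_j$ into $x_i+x_j+x_l$. This creates an opposite pair unless it is blocked, that is, unless $x_i+x_j+x_l=0$. If all these pushes are blocked, then comparing triples that differ in one index shows that all entries equal one element $x$, and $3x=0$. Now the hypothesis $|A|\ge4$ enters: there is $b\notin\{0,x,-x\}$. Two pushes, along $e_1,e_2$ and along $e_3,e_4$, replace the first four entries by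
\[
(b,\;2x-b,\;-b,\;2x+b)=(b,\;-x-b,\;-b,\;b-x),
\]
which are nonzero and contain the opposite pair $b,-b$.

For $A=\mathbb Z_3$ there is no such $b$, and the obstruction is real. On $B_6$ the tuple $(1,1,1,1,1,1)$ is a nowhere-zero $\mathbb Z_3$-flow; every cycle has forward values $1$ and $-1$, so pushing $1$ annihilates the second and pushing $-1$ annihilates the first. This flow is adjacent only to itself.

The general proof has the same three parts. Paired flows become flows that are constant along the closed trails of a decomposition (Section~\ref{sec:trail}); setting an opposite pair aside becomes splitting a vertex (Section~\ref{sec:split}). The real work lies in creating an opposite pair (Section~\ref{sec:key}): on a long cycle many edges can block a push, and the cycles have to be chosen so that their values are under control. Elements of order $3$ will again be the hard case.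

\section{Trail flows}\label{sec:trail}

Let $G$ be Eulerian. A \emph{transition system} $\tau$ is a choice, at each vertex, of a perfect matching of the half-edges at that vertex; it exists because all degrees are even. Join each half-edge to its $\tau$-partner and to the other half of its edge. This defines a $2$-regular graph on the set of half-edges; each of its cycles alternates between the two kinds of link and traces a closed trail of $G$. Thus $\tau$ decomposes $E(G)$ into closed trails, the \emph{trails of $\tau$}.

An admissible flow $f$ is \emph{compatible} with $\tau$ if $f(h)+f(h')=0$ for every matched pair $h,h'$. A trail of $\tau$ enters and leaves a vertex through matched half-edges, with values $-\alpha$ and $\beta$, so compatibility says that forward values are constant along each trail of $\tau$. Conversely, any choice of admissible constants on the directed trails of $\tau$ defines a compatible flow, since at each vertex the values cancel in pairs. A \emph{trail flow} is an admissible flow that is compatible with some transition system. On $B_m$ these are the paired flows.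

\begin{lemma}\label{lem:trail}
Let $G$ be Eulerian. For every nontrivial $A$, all nowhere-zero $A$-flows on $G$ that are trail flows are $A$-flow-equivalent. For every $k\ge2$, all $k$-flows on $G$ that are trail flows are $k$-flow-equivalent.
\end{lemma}

\begin{proof}
\emph{One transition system.} Two flows compatible with the same $\tau$ are equivalent: changing the constant on a trail from $c$ to $c'$ is a legal push of $c'-c$ along a closed trail, and Lemma~\ref{lem:trailpush} applies. Consequently, if two systems have a common compatible flow, then all flows compatible with either of them are equivalent. It suffices to connect any two systems by a chain in which consecutive members have a common compatible flow.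

\emph{Switches.} A \emph{switch} rematches the four half-edges of two matched pairs at one vertex. Any two systems $\tau\ne\tau'$ are joined by switches. Indeed, let $h$ have $\tau$-partner $x$ and $\tau'$-partner $z\ne x$, and let $w$ be the $\tau$-partner of $z$. The half-edges $h,x,z,w$ are distinct, and neither $hx$ nor $zw$ is a pair of $\tau'$, because $\tau'$ matches $h$ with $z$. Replacing $hx,zw$ by $hz,xw$ therefore increases the number of pairs in common with $\tau'$.

\emph{One switch.} Consider the three systems that agree except in the matching of four half-edges $h_1,\dots,h_4$ at a vertex. In the graph on half-edges, omit the matching links at $h_1,\dots,h_4$. What remains consists of cycles and of two paths whose ends are $h_1,\dots,h_4$; label so that the paths join $h_1$ to $h_2$ and $h_3$ to $h_4$. Put an admissible constant on each of the closed trails, and admissible constants $c,d$ along the two paths, so that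
\[
f(h_1)=c,\quad f(h_2)=-c,\quad f(h_3)=d,\quad f(h_4)=-d .
\]
All other half-edges cancel against their partners and these four values sum to $0$, so $f$ is an admissible flow. It is compatible with the system that matches $h_1h_2,\,h_3h_4$. For $d=c$ it is also compatible with the system that matches $h_1h_4,\,h_2h_3$, and for $d=-c$ with the one that matches $h_1h_3,\,h_2h_4$. So the first system has a compatible flow in common with each of the other two.
\end{proof}

No lower bound on $|A|$ or $k$ beyond the existence of an admissible value was needed. The bound $4$ is needed only to reach a trail flow.

\section{Splitting a vertex at an opposite pair}\label{sec:split}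

From here to the end of Section~\ref{sec:key} flows take values in $A$. For the application to $k$-flows we must record which amounts are pushed, because only small pushes in $\mathbb Z_k$ will be lifted to $\mathbb Z$. For $Y\subseteq A\setminus\{0\}$ with $Y=-Y$, call two nowhere-zero $A$-flows \emph{$Y$-equivalent} if one arises from the other by a sequence of legal pushes along cycles with amounts in $Y$. This is an equivalence relation: a push of $y$ is undone by a push of $-y\in Y$. We consider two settings:
\begin{itemize}
\item[(a)] $|A|\ge4$ and $Y=A\setminus\{0\}$;
\item[(b)] $A=\mathbb Z_k$ with $k\ge4$, and $Y=\{\pm1,\pm2\}$.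
\end{itemize}

\begin{proposition}\label{prop:reach}
In setting (a) or (b), every nowhere-zero $A$-flow on an Eulerian graph $G$ is $Y$-equivalent to a trail flow.
\end{proposition}

An \emph{opposite pair} of a flow $f$ is a pair of distinct half-edges $h,h'$ at the same vertex with $f(h)+f(h')=0$. A trail flow is one whose half-edges can be grouped completely into opposite pairs, and we build the grouping one pair at a time. At a vertex of degree $2$ the two half-edges form an opposite pair automatically, so progress means finding an opposite pair at a vertex of larger degree. The following lemma, proved in Section~\ref{sec:key}, provides it.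

\begin{lemma}[Key lemma]\label{lem:key}
Let $H$ be a graph with at least one vertex in which all degrees are even and at least $4$. In setting (a) or (b), every nowhere-zero $A$-flow on $H$ is $Y$-equivalent to a flow with an opposite pair.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:reach} from Lemma~\ref{lem:key}]
We use induction on $\sum_v d(v)^2$ over all Eulerian graphs. Let $f$ be a nowhere-zero $A$-flow on $G$. If all degrees are $0$ or $2$, there is only one transition system and $f$ is compatible with it by conservation. So assume that some vertex has degree at least $4$.

\emph{Suppression of vertices of degree $2$.} We first show that $f$ is $Y$-equivalent to a flow with an opposite pair at a vertex of degree at least $4$. Call a trail a \emph{thread} if both its ends have degree at least $4$ (they may coincide) and all its interior vertices have degree $2$. Extending an edge in both directions through vertices of degree $2$ ends in a thread or closes up to a cycle that is a whole component. Let $H$ have as vertices the vertices of $G$ of degree at least $4$ and as edges the threads. Half-edges of $H$ at $v$ correspond to half-edges of $G$ at $v$, so degrees are preserved. Along a thread, forward values are constant by conservation, so $f$ induces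 a nowhere-zero flow on $H$ with the same half-edge values. If some thread has both ends at the same vertex $v$, its first and last half-edges form an opposite pair of $f$ at $v$. Otherwise $H$ has no loops and Lemma~\ref{lem:key} applies. A cycle of $H$ expands to a cycle of $G$, since distinct threads have no common interior vertices, and a legal push along the former is a legal push of the same amount along the latter. So the pushes given by the lemma can be performed in $G$.

\emph{Splitting.} We may now assume that $f$ has an opposite pair $h,h'$ at a vertex $v$ of degree $d\ge4$. Replace $v$ by a vertex $v'$ carrying $h,h'$ and a vertex $v''$ carrying the other half-edges of $v$. The new graph $G'$ has the same edges, has no loops, and is Eulerian. Conservation holds at $v'$ by the choice of $h,h'$, hence also at $v''$, so $f$ is a nowhere-zero flow on $G'$. The sum of squared degrees drops because $d^2-\bigl(4+(d-2)^2\bigr)=4d-8>0$. By induction, legal pushes along cycles of $G'$ with amounts in $Y$ lead from $f$ to a flow $f^*$ compatible with a transition system of $G'$. A cycle of $G'$ may pass through both $v'$ and $v''$ and so need not be a cycle of $G$, but it is a closed trail of $G$, and by Lemma~\ref{lem:trailpush} the push can be carried out along cycles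 of $G$ with the same amount. Finally, the matchings at $v'$ and $v''$ together form a matching at $v$, so $f^*$ is a trail flow of $G$.
\end{proof}

Evenness of the degrees is what keeps this induction inside the range of the key lemma: splitting off two half-edges never leaves a vertex of degree $3$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Proposition~\ref{prop:reach} in setting (a), every nowhere-zero $A$-flow on $G$ is equivalent to a trail flow, and by Lemma~\ref{lem:trail} all trail flows are equivalent.
\end{proof}

\section{Creating an opposite pair}\label{sec:key}

We prove Lemma~\ref{lem:key}. Let $H$ have vertex set $V$, with $n\ge1$ vertices and $m$ edges; since all degrees $d(v)$ are at least $4$, we have $m\ge2n$. Suppose, for a contradiction, that $\mathcal F$ is a $Y$-equivalence class of nowhere-zero $A$-flows on $H$ such that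
\begin{equation}\label{eq:star}\tag{$*$}
\text{no flow in $\mathcal F$ has an opposite pair.}
\end{equation}

\subsection{Blocked pushes}

For $f\in\mathcal F$ and a directed cycle $C$, let $\Phi(C)$ be the set of forward values of $f$ on $C$. Pushing $y$ along $C$ is legal if and only if $-y\notin\Phi(C)$. For $v\in V(C)$ we always write $\alpha$ and $\beta$ for the forward values of the edges of $C$ entering and leaving $v$. An \emph{outside value} at $v$ is the value $q$ of the half-edge at $v$ of an edge not in $E(C)$ (Figure~\ref{fig:local}); this edge may be a chord of $C$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=1.6pt,label=below:$v$] (v) at (0,0) {};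
\draw[->,thick] (-2.4,-0.6) to[bend left=12] node[above] {$\alpha$} (v);
\draw[->,thick] (v) to[bend left=12] node[above] {$\beta$} (2.4,-0.6);
\draw[->,dashed] (v) -- node[right] {$q$} (0,1.3);
\node at (2.7,-0.65) {$C$};
\end{tikzpicture}
\caption{A directed cycle $C$ enters $v$ along an edge of forward value $\alpha$ and leaves along an edge of forward value $\beta$. The dashed edge is not on $C$ and has value $q$ when directed away from $v$. The three half-edge values at $v$ are $-\alpha$, $\beta$ and $q$.}\label{fig:local}
\end{figure}

As in the model case, the natural move is to push along $C$ until one of its two half-edges at $v$ has value $-q$. Under \eqref{eq:star} this move must be blocked.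

\begin{lemma}\label{lem:block}
Let $f\in\mathcal F$, let $C$ be a directed cycle, $v\in V(C)$, and $q$ an outside value at $v$. Then $\alpha\ne\beta$, $q\ne\alpha$ and $q\ne-\beta$. If $q-\alpha\in Y$ then $\alpha-q\in\Phi(C)$, and if $\beta+q\in Y$ then $\beta+q\in\Phi(C)$. In setting (a), both $\alpha-q$ and $\beta+q$ lie in $\Phi(C)$.
\end{lemma}

\begin{proof}
The three inequalities are \eqref{eq:star} for the half-edge values $-\alpha,\beta,q$. Pushing $q-\alpha$ along $C$ turns the half-edge value $-\alpha$ into $-q$, pushing $-\beta-q$ turns $\beta$ into $-q$, and neither push changes $q$. If the amount lies in $Y$ and the push is legal, the resulting flow lies in $\mathcal F$ and violates \eqref{eq:star}. So the push is illegal, which means that the negative of the amount lies in $\Phi(C)$. In setting (a) both amounts lie in $Y$ because they are nonzero.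
\end{proof}

\subsection{Many edges with values in a generating set}

Lemma~\ref{lem:block} says little when $\Phi(C)$ is large. We therefore look for cycles all of whose values lie in a prescribed set $S$. If $S=-S$, the set $E_S=E_S(f)$ of edges with value in $S$ does not depend on orientations, and a cycle $C\subseteq E_S$ has $\Phi(C)\subseteq S$. The plan is to play two facts against each other: for a suitable flow in $\mathcal F$ the subgraph $(V,E_S)$ has more edges than vertices, while Lemma~\ref{lem:block} forces it to be sparse near its cycles. The first fact comes from an extremal choice.

\begin{lemma}\label{lem:forest}
Let $S\subseteq A\setminus\{0\}$ with $S=-S$ generate $A$, and in setting (b) let $S=\{\pm1\}$. If $f\in\mathcal F$ maximizes $|E_S|$ over $\mathcal F$, then $E(H)\setminus E_S$ contains no cycle. Hence $|E_S|\ge m-(n-1)\ge n+1$.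
\end{lemma}

\begin{proof}
Suppose that a directed cycle $C$ avoids $E_S$. Legal pushes along $C$ remove no edge from the original set $E_S$, so by maximality they cannot bring an edge of $C$ to a value in $S$.

In setting (a), let $x\in\Phi(C)$ and $s\in S$. The amount $s-x$ is nonzero since $x\notin S$, and pushing it would give an edge of $C$ the value $s$. So this push is illegal, that is, $x-s\in\Phi(C)$. Thus $\Phi(C)$ is closed under subtracting elements of $S$. As $S=-S$ generates $A$, the element $x$ is a sum of elements of $S$; subtracting them one at a time gives $0\in\Phi(C)$, a contradiction.

In setting (b), the forward residues on $C$ lie in $\{2,\dots,k-2\}$. Push $1$ repeatedly until the largest of them becomes $k-1\equiv-1$. All residues stay in $\{2,\dots,k-1\}$, so all these pushes are legal, and at the end an edge of $C$ has a value in $S$, a contradiction.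

A forest on $n$ vertices has at most $n-1$ edges, and $m\ge2n$.
\end{proof}

\subsection{Groups with a sum-free generating set}\label{sub:sumfree}

For $C\subseteq E_S$ and an outside value $q\in S$, Lemma~\ref{lem:block} produces $s=\alpha-q\in S$, that is, a solution of $s+q=\alpha$ in $S$. We would like $S$ to have none. Call $S$ \emph{sum-free} if $(S+S)\cap S=\emptyset$. Recall that every nontrivial finite abelian group is a direct sum of cyclic groups of orders $d_1,\dots,d_r\ge2$; the groups $\mathbb Z_3^r$ are the \emph{elementary abelian $3$-groups}.

\begin{lemma}\label{lem:sumfree}
If $A$ is nontrivial and not an elementary abelian $3$-group, then $A$ has a sum-free generating set $S\subseteq A\setminus\{0\}$ with $S=-S$. For $A=\mathbb Z_k$ with $k\ge4$ one may take $S=\{\pm1\}$.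
\end{lemma}

\begin{proof}
Some cyclic summand of $A$ has order $d\ge2$ with $d\ne3$. Let $\pi\colon A\to\mathbb Z_d$ be the projection onto it (the identity if $A=\mathbb Z_k$, $d=k$), and put $S=\pi^{-1}(\{1,-1\})$. Then $S=-S$, and $0\notin S$ because $d\ge2$. If $s_1+s_2=s_3$ in $S$, then applying $\pi$ to $s_1+s_2-s_3=0$ gives a sum of three terms $\pm1$ that vanishes modulo $d$; such a sum is $\pm1$ or $\pm3$, and $d$ divides neither. Finally, fix $a$ with $\pi(a)=1$. Every $z\in\ker\pi$ is a difference $(a+z)-a$ of elements of $S$, and $a$ together with $\ker\pi$ generates $A$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key} when $A$ is not an elementary abelian $3$-group]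
This case includes setting (b). Take $S$ from Lemma~\ref{lem:sumfree} and $f\in\mathcal F$ maximizing $|E_S|$. Let $C\subseteq E_S$ be a directed cycle and $v\in V(C)$, and suppose that some outside value $q$ at $v$ lies in $S$. By Lemma~\ref{lem:block}, $q\ne\alpha$. In setting (a) this gives $q-\alpha\in Y$; in setting (b), $q$ and $\alpha$ are distinct elements of $\{\pm1\}$, so $q-\alpha=\pm2\in Y$. By Lemma~\ref{lem:block}, $s=\alpha-q\in\Phi(C)\subseteq S$, and $s+q=\alpha\in S$ contradicts sum-freeness.

So no vertex of such a cycle $C$ meets a third edge of $E_S$. Every component of $(V,E_S)$ is therefore a cycle or a tree and has at most as many edges as vertices. Thus $|E_S|\le n$, contradicting Lemma~\ref{lem:forest}.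
\end{proof}

This case used only $d(v)\ge4$, not the parity of the degrees. In setting (b), $k\ge4$ is what makes $\{\pm1\}$ sum-free; for $k=3$ we have $1+1=-1$.

\subsection{Elementary abelian $3$-groups}\label{sub:three}

It remains to treat $A=\mathbb Z_3^r$ in setting (a), where $|A|\ge4$ means $r\ge2$. No nonempty set $S=-S$ is sum-free here, since $s+s=-s$. We choose $S$ so that this is the only kind of relation: let $a_1,\dots,a_r$ be a basis and $S=\{\pm a_1,\dots,\pm a_r\}$. Each element of $S$ has exactly one nonzero coordinate, and elements $x,x'\in S$ with $x\ne\pm x'$ have it in different positions. Then $x+x'$ and $x-x'$ have two nonzero coordinates, and a sum of two elements of $S$ can equal $x+x'$ only if its terms occupy these two positions with the same entries. Hence, for $x,x'\in S$ with $x\ne\pm x'$: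
\begin{itemize}
\item[(S1)] $x+x'$ and $x-x'$ do not lie in $S\cup\{0\}$;
\item[(S2)] if $s,s'\in S$ and $s+s'=x+x'$, then $\{s,s'\}=\{x,x'\}$.
\end{itemize}
Fix $f\in\mathcal F$ maximizing $|E_S|$. A vertex on a cycle of $(V,E_S)$ may now meet further edges of $E_S$, but only in the rigid pattern of the constant flow in Section~\ref{sec:model}.

\begin{lemma}\label{lem:local}
Let $C\subseteq E_S$ be a directed cycle and $v\in V(C)$. Then one of the following holds.
\begin{itemize}
\item[(I)] $\alpha\ne\pm\beta$, and every outside value at $v$ equals $\alpha-\beta\notin S$.
\item[(II)] $\beta=-\alpha$, and every outside value at $v$ has the form $q=\alpha-s$ with $s\in\Phi(C)\setminus\{\alpha\}$; here $q=-\alpha$ if $s=-\alpha$, and $q\notin S$ otherwise.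
\end{itemize}
In particular, if at least three edges of $E_S$ are incident with $v$, then their half-edges at $v$ all have the same value.
\end{lemma}

\begin{proof}
Let $q$ be an outside value and put $s=\alpha-q$, $s'=\beta+q$. By Lemma~\ref{lem:block}, $s,s'\in\Phi(C)\subseteq S$. Moreover $s+s'=\alpha+\beta$, and $s\ne\alpha$ since $q\ne0$. If $\alpha\ne\pm\beta$, then (S2) gives $\{s,s'\}=\{\alpha,\beta\}$, so $s=\beta$ and $q=\alpha-\beta$, which is not in $S$ by (S1). Otherwise $\beta=-\alpha$, because $\alpha\ne\beta$ by Lemma~\ref{lem:block}. If $s=-\alpha$ then $q=2\alpha=-\alpha$, and if $s\ne\pm\alpha$ then $q=\alpha-s\notin S$ by (S1). A third edge of $E_S$ at $v$ excludes (I), and in (II) the two half-edges of $C$ have values $-\alpha$ and $\beta=-\alpha$, as does every outside value in $S$.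
\end{proof}

Let $L$ be the union of all cycles of $(V,E_S)$, and let $d_L(v)\ge2$ be the degree in $L$ of $v\in V(L)$. In the model case, equal values were broken up by two pushes along edge-disjoint cycles through a common vertex. To repeat this we need such cycles inside $L$.

\begin{lemma}\label{lem:twocycles}
If every edge of a graph $L$ lies on a cycle, then every vertex $v$ of degree at least $4$ lies on two edge-disjoint cycles.
\end{lemma}

\begin{proof}
No component $K$ of $L-v$ receives exactly one edge from $v$, since that edge would lie on no cycle. Two edges from $v$ to $K$ together with a path in $K$ between their ends (a single vertex if the ends coincide) form a cycle through $v$. If two components receive edges from $v$, this gives two edge-disjoint cycles. Otherwise one component $K$ receives four edges from $v$, with ends $u_1,\dots,u_4$, not necessarily distinct. Let $T$ be a spanning tree of $K$, and group the four edges into two pairs so that the total length of the two paths of $T$ joining the ends of each pair is minimal, say the paths from $u_1$ to $u_2$ and from $u_3$ to $u_4$. Suppose that they share an edge $xy$, with $u_1,u_3$ on the side of $x$ and $u_2,u_4$ on the side of $y$ in $T-xy$. Going from $u_1$ to $u_3$ via $x$ and from $u_2$ to $u_4$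 via $y$ shows that the pairing $u_1u_3,\,u_2u_4$ has total length smaller by at least $2$, a contradiction. So the two paths are edge-disjoint, and they close up to edge-disjoint cycles through $v$.
\end{proof}

\begin{lemma}\label{lem:degL}
For every $v\in V(L)$ we have $d_L(v)+2-d(v)\le0$, with equality only if $d_L(v)=2$ and $d(v)=4$.
\end{lemma}

\begin{proof}
If $d_L(v)=2$, the expression is $4-d(v)$ and the claim holds. Let $d_L(v)\ge3$. By Lemma~\ref{lem:local}, all half-edges of $E_S$ at $v$ have a common value $-a$ with $a\in S$.

Suppose $d_L(v)\ge4$. Let $C_1,C_2\subseteq L$ be edge-disjoint cycles through $v$, each with a direction. Since $r\ge2$, there is $b\in S$ with $b\ne\pm a$; this is the only place in setting (a) where $\mathbb Z_3$ has to be excluded. Push $a+b$ along $C_1$ and then $a-b$ along $C_2$. The amounts are nonzero and their negatives are not in $S$, by (S1). The forward values on $C_1$ lie in $S$, and so do those on $C_2$, which the first push does not change. Hence both pushes are legal. Afterwards the half-edges along which $C_1$ and $C_2$ leave $v$ have values $-a+(a+b)=b$ and $-a+(a-b)=-b$, contradicting \eqref{eq:star}.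

So $d_L(v)=3$. Three half-edges at $v$ have sum $-3a=0$, and $d(v)=4$ would force the fourth value to be $0$. As $d(v)$ is even, $d(v)\ge6$, and $d_L(v)+2-d(v)\le-1$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key} when $A=\mathbb Z_3^r$, $r\ge2$]
We compare the lower bound on $|E_S|$ with the local bound of Lemma~\ref{lem:degL} to locate a cycle of $E_S$ through vertices of degree $4$ only; there Lemma~\ref{lem:local} determines all values at each vertex, and conservation fails.

Let $L$ have $n_L$ vertices and $\ell$ components. A spanning forest of $L$ has $n_L-\ell$ edges. Together with $E_S\setminus E(L)$ it contains no cycle: such a cycle would be a cycle of $(V,E_S)$, hence lie in $L$, hence in the spanning forest. Therefore $|E_S\setminus E(L)|+n_L-\ell\le n-1$, and with Lemma~\ref{lem:forest},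
\[
m-(n-1)\le|E_S|\le|E(L)|+n-n_L+\ell-1 .
\]
Doubling gives $2|E(L)|+2n_L+4(n-n_L)-2m+2\ell\ge4$. With $2m=\sum_{v\in V}d(v)$ and $2|E(L)|=\sum_{v\in V(L)}d_L(v)$ this reads
\[
\sum_{v\in V(L)}\bigl(d_L(v)+2-d(v)\bigr)+\sum_{v\notin V(L)}\bigl(4-d(v)\bigr)+2\ell\ \ge\ 4 .
\]
The second sum is at most $0$. For a component $\Lambda$ of $L$ put $w(\Lambda)=\sum_{v\in V(\Lambda)}\bigl(d_L(v)+2-d(v)\bigr)$. Then $\sum_\Lambda\bigl(w(\Lambda)+2\bigr)\ge4$, so some component $\Lambda$ has $w(\Lambda)>-2$. The number $w(\Lambda)$ is even, because $\sum_{v\in V(\Lambda)}d_L(v)=2|E(\Lambda)|$ and all $d(v)$ are even. Hence $w(\Lambda)\ge0$. By Lemma~\ref{lem:degL}, every vertex of $\Lambda$ has $d_L(v)=2$ and $d(v)=4$. So $\Lambda$ is a cycle $C\subseteq E_S$, and each of its vertices has exactly two outside values.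

Direct $C$. If a vertex of $C$ is of type (I) in Lemma~\ref{lem:local}, its four half-edge values are $-\alpha,\ \beta,\ \alpha-\beta,\ \alpha-\beta$, with sum $\alpha-\beta\ne0$, contradicting conservation. So all vertices of $C$ are of type (II): the forward values alternate in sign, and $\Phi(C)\subseteq\{a,-a\}$ for some $a\in S$. At any vertex of $C$ the only element of $\Phi(C)\setminus\{\alpha\}$ is then $s=-\alpha$, so both outside values equal $-\alpha$. All four half-edge values are $-\alpha$, with sum $-4\alpha=-\alpha\ne0$, again contradicting conservation.
\end{proof}

Lemma~\ref{lem:key} is now proved in all cases, and with it Proposition~\ref{prop:reach} and Theorem~\ref{thm:main}(i).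

\section{Integer flows}\label{sec:integer}

Reducing a $k$-flow $F$ modulo $k$ gives a nowhere-zero $\mathbb Z_k$-flow $f$; we say that $F$ \emph{lifts} $f$. In this section \emph{equivalent} means $k$-flow-equivalent. To transfer Proposition~\ref{prop:reach} to $k$-flows we need two things: the choice of lift must not matter, and each push in $\mathbb Z_k$ must be imitated in $\mathbb Z$. Neither lemma requires the graph to be Eulerian.

\begin{lemma}\label{lem:samelift}
For any graph and any $k\ge2$, two $k$-flows $F_1,F_2$ with $F_1\equiv F_2\pmod k$ are equivalent.
\end{lemma}

\begin{proof}
Orient the edges so that $F_1>0$. Then $1\le F_1(e)\le k-1$ and $|F_2(e)|<k$, so $F_2(e)\in\{F_1(e),F_1(e)-k\}$, and $(F_1-F_2)/k$ is an integer flow with values in $\{0,1\}$. Its support has equal in- and out-degrees and decomposes into directed cycles. Push $-k$ along them one after another, starting from $F_1$. Every value is always $F_1(e)$ or $F_1(e)-k$, so all pushes are legal, and the final flow is $F_2$.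
\end{proof}

A push in $\mathbb Z_k$ is legal as soon as no residue becomes $0$; in $\mathbb Z$ the values must also stay below $k$ in absolute value. For the amount $1$ these conditions agree. For the amount $2$ there is one additional obstruction, a forward value $k-1$, and it can be removed by changing the lift. This is the reason for the restriction $Y=\{\pm1,\pm2\}$ in setting (b).

\begin{example}
Let $k=4$ and $F=(3,-1,-1,-1)$ on $B_4$. The cycle running forward along $e_1$ and back along $e_2$ has forward values $3$ and $1$. Pushing $2$ is legal modulo $4$, but in $\mathbb Z$ it would create the value $5$. Pushing $-4$ forward along $e_1$ and back along $e_3$ gives the lift $(-1,-1,3,-1)$ of the same $\mathbb Z_4$-flow, and now pushing $2$ along the first cycle gives the $4$-flow $(1,-3,3,-1)$.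
\end{example}

\begin{lemma}\label{lem:lift}
Consider any graph and $k\ge4$. Let $F$ be a $k$-flow lifting $f$, let $C$ be a directed cycle, and let $y\in\{\pm1,\pm2\}$ be such that pushing $y$ along $C$ turns $f$ into a nowhere-zero $\mathbb Z_k$-flow $f'$. Then $F$ is equivalent to a $k$-flow lifting $f'$.
\end{lemma}

\begin{proof}
Reversing $C$ if necessary, let $y\in\{1,2\}$. For a forward value $x$ of $F$ on $C$, the new value $x+y$ is admissible unless $x+y=0$ or $x+y\ge k$. If $y=1$, then $x\not\equiv-1$ excludes $x=-1$ and $x=k-1$, so the push is legal for $F$.

Let $y=2$. Then $x\not\equiv-2$ excludes $x=-2$ and $x=k-2$, so the push is legal for $F$ unless some forward value is $k-1$. Call an edge of $C$ \emph{bad} if its forward value is $k-1$ and \emph{critical} if its forward value is $-1$; changing a value by $k$ turns a critical edge into a bad one, so critical edges must not be touched. We show that if there is a bad edge, then $F$ is equivalent to a lift of $f$ with fewer bad edges. Iterating, we reach a lift of $f$ for which the push of $2$ along $C$ is legal.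

Let $D$ be the orientation with $F>0$. Bad edges are traversed by $C$ in their $D$-direction. Critical edges have value $1$ in $D$ and are traversed by $C$ against their $D$-direction. Let $e$ be a bad edge, directed from $u$ to $w$, and let $R$ be the set of vertices reachable from $w$ by directed paths of $D$ without critical edges.

\emph{Claim: $u\in R$.} Suppose not, and let $X$ be the complement of $R$, so $u\in X$ and $w\in R$. Every $D$-edge from $R$ to $X$ is critical, since otherwise its head would be in $R$. Let $\gamma$ be the number of these edges; the total flow from $R$ to $X$ is $\gamma$. The cycle $C$ traverses each of them from $X$ to $R$, and it traverses $e$ from $X$ to $R$ as well. So $C$ crosses from $X$ to $R$ some $\lambda\ge\gamma+1$ times, and it crosses from $R$ to $X$ equally often. An edge along which $C$ crosses from $R$ to $X$ is not one of the $\gamma$ critical edges, so it is a $D$-edge from $X$ to $R$. These $\lambda$ edges and $e$ are distinct and carry positive values, so the total flow from $X$ to $R$ is at least $\lambda+1>\gamma$. But summing the conservation law over the vertices of $R$ shows that the total flows from $R$ to $X$ and from $X$ to $R$ are equal. This proves the claim.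

A directed path from $w$ to $u$ without critical edges, together with $e$, forms a directed cycle $Z$ of $D$ without critical edges. Push $-k$ along $Z$. Each value $j\in\{1,\dots,k-1\}$ on $Z$ becomes $j-k$, so the push is legal and preserves residues. Consider an edge of $Z$ that lies on $C$. If $C$ traverses it in its $D$-direction, its forward value on $C$ changes from $j$ to $j-k<0$, so it is not bad afterwards; this applies to $e$. If $C$ traverses it against its $D$-direction, its forward value changes from $-j$ to $k-j$, which equals $k-1$ only for $j=1$, that is, only for a critical edge. So no new bad edge arises, and $e$ is no longer bad.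
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $F_1,F_2$ be $k$-flows on $G$, lifting $f_1,f_2$. By Proposition~\ref{prop:reach} in setting (b), legal pushes of amounts $\pm1,\pm2$ along cycles transform $f_i$ into a nowhere-zero $\mathbb Z_k$-flow $f_i^*$ compatible with a transition system $\tau_i$. Applying Lemma~\ref{lem:lift} push by push, $F_i$ is equivalent to some lift of $f_i^*$. Direct the trails of $\tau_i$ and replace the constant residue of $f_i^*$ on each by its representative in $\{1,\dots,k-1\}$. This defines a $k$-flow $F_i^*$ that is compatible with $\tau_i$ and lifts $f_i^*$. By Lemma~\ref{lem:samelift}, $F_i$ is equivalent to $F_i^*$, and by Lemma~\ref{lem:trail}, $F_1^*$ is equivalent to $F_2^*$.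
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
\emph{The positive cases of (1) and (2).} For $|A|\ge4$ and $k\ge4$ this is Theorem~\ref{thm:main}. For $|A|\le2$ a graph has at most one nowhere-zero $A$-flow. For $k=2$ all values are $\pm1$, so any two $2$-flows are congruent modulo $2$ and Lemma~\ref{lem:samelift} applies.

\emph{Failure for $|A|=3$ and $k=3$.} A group of order $3$ is $\mathbb Z_3$. On the Eulerian graph $B_6$, the $\mathbb Z_3$-flow $(1,1,1,1,1,1)$ is adjacent only to itself (Section~\ref{sec:model}), while $(1,1,1,-1,-1,-1)$ is another nowhere-zero $\mathbb Z_3$-flow. So $B_6$ is not $\mathbb Z_3$-flow-connected. Adjacent $3$-flows agree outside a cycle, hence reduce modulo $3$ to equal or adjacent $\mathbb Z_3$-flows. The $3$-flow $(1,1,1,1,-2,-2)$ reduces to the isolated flow, so every $3$-flow equivalent to it does too, and the $3$-flow $(1,1,1,-1,-1,-1)$ does not.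

\emph{Part (3).} In $\mathbb Z_2^2$ every element is its own negative, so orientations play no role, and three nonzero elements sum to $0$ exactly when they are distinct. A nowhere-zero $\mathbb Z_2^2$-flow on the cubic graph $K_{3,3}$ is thus a proper edge-coloring with the three nonzero elements as colors, that is, a Latin square of order $3$. There are $12$ of these: $6$ choices for the first row, $2$ for the second (its two cyclic shifts), and the third is determined. The $6$ permutations of the colors act freely on them, so there are two orbits. The union of two color classes is a $2$-regular spanning subgraph of a simple bipartite graph on $6$ vertices; its cycles have even length at least $4$, so it is a single $6$-cycle. A push of $y\ne0$ along a cycle $C$ is legal only if $C$ avoids the color $y$. Then $C$ is the $6$-cycle formed by the other two colors, and adding $y$ interchanges these two colors on the whole graph. Legal pushes therefore preserve the two orbits, and flows in different orbits are not equivalent.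
\end{proof}

\begin{thebibliography}{1}

\bibitem{CLSWX}
Daniel W. Cranston, Jiaao Li, Bo Su, Zhouningxin Wang, and Ningyan Xu,
\emph{Reconfiguration of Nowhere-zero Flows},
arXiv:2606.24685 (2026).

\end{thebibliography}
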